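\title{A Condorcet consistent tournament rule under which throwing a match gains no more than it costs}

\begin{abstract}
A tournament rule selects a random winner from the results of a round-robin competition. We construct a rule that always selects an agent who won all her matches, that never penalizes an agent for winning a match, and under which two agents who fix their match raise their joint winning probability by at most the probability that the loser gives up, and by at most $1/3$. That is, the rule is Condorcet consistent, monotone and 2-strongly-non-manipulable with selfishness parameter $1$. Both constants are optimal among Condorcet consistent rules. The rule deletes uniformly random agents until one of the remaining agents beats all the others, with one correction: when the agent chosen for deletion has a single loss, the agent who beat her wins at once with probability $1/2$.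
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{tournament} $T$ on a finite nonempty set of agents is a complete oriented graph: for each pair $i\neq j$ exactly one of $i\succ_T j$ (``$i$ beats $j$'') and $j\succ_T i$ holds. A \emph{tournament rule} $r$ assigns to every tournament $T$ on $[n]=\{1,\dots,n\}$, for every $n\ge1$, a probability distribution $r(T)=(r_1(T),\dots,r_n(T))$ on the agents; $r_i(T)$ is the probability that $i$ is declared the winner. A \emph{Condorcet winner} of $T$ is an agent who beats every other agent. There is at most one, and $r$ is \emph{Condorcet consistent} if $r_i(T)=1$ whenever $i$ is the Condorcet winner of $T$.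

The other two properties that we study compare tournaments that differ in one match. A \emph{flip} is a pair $(T,T')$ of tournaments on the same agents that differ only in the match between two agents $u$ and $w$, with $u\succ_T w$ and $w\succ_{T'}u$. We say that $u$ \emph{throws} her match to $w$, and we write
\begin{equation}\label{eq:ab}
a=r_u(T)-r_u(T'),\qquad b=r_w(T')-r_w(T).
\end{equation}
Thus $a$ is the \emph{sacrifice} of $u$, and $b-a$ is the \emph{joint gain} of the pair. The \emph{reversed flip} $(T',T)$, in which $w$ throws to $u$, has $a$ and $b$ interchanged. The rule $r$ is \emph{monotone} if $b\ge0$ for every flip: winning an extra match never lowers an agent's winning probability. For $\lambda\ge0$, the rule is \emph{2-$\mathrm{SNM}_\lambda$} (2-strongly-non-manipulable with selfishness parameter $\lambda$) if every flip satisfies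
\[
\bigl(r_u(T')+r_w(T')\bigr)-\bigl(r_u(T)+r_w(T)\bigr)\le\lambda\bigl(r_u(T)-r_u(T')\bigr),
\]
that is, $b-a\le\lambda a$. Equivalently, $(1+\lambda)r_u+r_w$ does not increase when $u$ throws to $w$. So the condition says that throwing does not pay for an agent who weighs her own chance by $1+\lambda$ and her partner's chance by $1$. At $\lambda=0$ she cares only about the total of the pair. For a monotone rule $a\ge 0$ in every flip, and the condition becomes weaker as $\lambda$ grows.

Fairness and non-manipulability are easy to obtain separately. The rule that ignores $T$ and picks a uniform agent has $a=b=0$ in every flip, but it is not Condorcet consistent. The rule that picks the Condorcet winner if there is one and a uniform agent otherwise is Condorcet consistent and monotone, but it is 2-$\mathrm{SNM}_\lambda$ for no $\lambda$: let $i$ beat $j$ for all $i<j$, except that $n$ beats $1$; if $n\geq 3$ and $n$ throws to $1$, the sacrifice is $1/n$ and the joint gain is $1-2/n$. The two demands conflict at such flips, where one agent stands between another and certain victory. It is known that no Condorcet consistent rule is 2-$\mathrm{SNM}_\lambda$ for any $\lambda<1$;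 the three-agent argument is in Proposition~\ref{prop:optimal}. This leads to the following problem, which comes from Pennock, Schvartzman and Xue~\cite{PSX}.

\begin{quote}
\emph{Is there a tournament rule that is monotone, Condorcet consistent and 2-$\mathrm{SNM}_1$?}
\end{quote}

At $\lambda=1$ there is no room to spare: on a 3-cycle all constraints hold with equality and determine the rule (Proposition~\ref{prop:rigid}). One might therefore expect the constraints to contradict each other on larger tournaments. They do not, and we give an explicit rule.

Since the rule deletes agents, we define it for tournaments on arbitrary finite nonempty sets; its restriction to the sets $[n]$ is a tournament rule in the sense above. For an agent $v$ of $T$, let $d_T(v)$ be the number of agents who beat $v$, and if $d_T(v)=1$ let $\beta_T(v)$ be the unique agent who beats $v$. Let $T\setminus v$ be $T$ with $v$ deleted, let $T[D]$ be the restriction of $T$ to a set $D$ of agents, and let $e_v$ be the point mass at $v$. A distribution on a subset of the agents is extended by $0$.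

\begin{definition}\label{def:rule}
Let $T$ be a tournament with $n$ agents. If $T$ has a Condorcet winner $i$, put $r(T)=e_i$. Otherwise $n\ge3$ and $d_T(v)\ge1$ for all $v$, and we put, recursively,
\[
r(T)=\frac1n\sum_{v}\rho^v(T),\qquad
\rho^v(T)=\begin{cases} r(T\setminus v), & d_T(v)\ge2,\\[2pt]
\frac12 e_{\beta_T(v)}+\frac12\,r(T\setminus v), & d_T(v)=1.\end{cases}
\]
\end{definition}

A rule is \emph{anonymous} if relabeling the agents by a bijection relabels the probabilities in the same way. A nonempty set $D$ of agents is \emph{dominant} if every member of $D$ beats every non-member. Any two dominant sets are nested, since an agent in $D\setminus D'$ and an agent in $D'\setminus D$ would beat each other. Hence there is a smallest dominant set, the \emph{top cycle} of $T$.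

\begin{theorem}\label{thm:main}
Let $r$ be the rule of Definition~\ref{def:rule}.
\begin{enumerate}
\item[(i)] The rule $r$ is anonymous and Condorcet consistent.
\item[(ii)] Every flip satisfies
\[
a\le2b,\qquad b\le2a,\qquad |a-b|\le\tfrac13 .
\]
Consequently $r$ is monotone and 2-$\mathrm{SNM}_1$, and whenever an agent throws a match, the joint gain of the pair is at most $\min\{\text{sacrifice},\frac13\}$.
\item[(iii)] If $S$ is the top cycle of $T$, then $r(T)=r(T[S])$. In particular, agents outside $S$ have probability $0$ and do not affect the outcome.
\end{enumerate}
\end{theorem}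

Part (i) needs no further argument. Each $\rho^v(T)$ is a probability distribution by induction on $n$, Condorcet consistency is the first clause of the definition, and the recursion refers only to who beats whom, not to the names of the agents.

Section~\ref{sec:forced} collects what Condorcet consistency forces on any rule, including the optimality of the constants $1$ and $\frac13$. Section~\ref{sec:idea} explains the form of the rule on tournaments with four agents. Part (ii) is proved in Sections~\ref{sec:bounds} and~\ref{sec:flip}, and part (iii) in Section~\ref{sec:top}.

\section{What Condorcet consistency forces}\label{sec:forced}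

A \emph{3-cycle} is a tournament on three agents in which each agent has exactly one loss. Every three-agent tournament without a Condorcet winner is a 3-cycle, because the three matches produce three losses and every agent has at least one.

\begin{proposition}\label{prop:optimal}
Let $r$ be any Condorcet consistent rule. Then some flip has joint gain at least $\frac13$, and if $r$ is 2-$\mathrm{SNM}_\lambda$, then $\lambda\ge1$.
\end{proposition}

\begin{proof}
Let $T$ be a 3-cycle. If $j\succ_T i$ and $j$ throws to $i$, then $i$ becomes the Condorcet winner, so the joint gain is $1-r_i(T)-r_j(T)$ and the sacrifice is $r_j(T)$. Each agent plays in two of the three matches and wins one of them. Over the three matches the gains therefore sum to $3-2=1$ and the sacrifices sum to $1$. So some gain is at least $\frac13$, and summing the 2-$\mathrm{SNM}_\lambda$ inequalities gives $1\le\lambda$.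
\end{proof}

Thus each of the two constants in Theorem~\ref{thm:main}(ii) is optimal among Condorcet consistent rules, and a monotone, Condorcet consistent, 2-$\mathrm{SNM}_\lambda$ rule exists exactly when $\lambda\ge1$.

The throw used in this proof is available in tournaments of any size. Suppose $r$ is Condorcet consistent and 2-$\mathrm{SNM}_1$, and $u$ is beaten only by $w$ in $T$. If $w$ throws to $u$, then $u$ becomes the Condorcet winner, so $1-r_u(T)-r_w(T)\le r_w(T)$. Hence
\begin{equation}\label{eq:oneloss}
r_u(T)+2r_w(T)\ge1\qquad\text{whenever } d_T(u)=1 \text{ and } \beta_T(u)=w .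
\end{equation}
An agent who alone beats $u$ must be given enough probability that she is not willing to sell her victory, however badly she fares in her other matches. This inequality drives the construction.

We also record a fact about a dominant set $D$:
\begin{equation}\label{eq:dom}
i \text{ is the Condorcet winner of } T\iff i\in D \text{ and } i \text{ is the Condorcet winner of } T[D].
\end{equation}
Indeed, agents outside $D$ lose to the members of $D$, and members of $D$ beat everyone outside.

\begin{proposition}\label{prop:rigid}
Let $r$ be any Condorcet consistent 2-$\mathrm{SNM}_1$ rule, not necessarily anonymous.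
\begin{enumerate}
\item[(a)] The rule $r$ is monotone. Moreover, being 2-$\mathrm{SNM}_1$ is equivalent to $\frac a2\le b\le2a$ for all flips.
\item[(b)] Whenever the top cycle of $T$ has exactly three agents, each of them wins with probability exactly $\frac13$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The 2-$\mathrm{SNM}_1$ condition reads $b-a\le a$ for a flip and $a-b\le b$ for the reversed flip; these are the inequalities $b\le 2a$ and $a\le 2b$. Together they give $b\le2a\le4b$, so $b\ge0$. Condorcet consistency is not used in this part.

(b) Let $S$ be the top cycle. As $|S|=3$, no single agent forms a dominant set, so $T$ has no Condorcet winner. By \eqref{eq:dom} neither has $T[S]$, which is therefore a 3-cycle. Write $S=\{u_1,u_2,u_3\}$ with $u_{i+1}\succ u_i$, indices modulo $3$. No agent outside $S$ beats $u_i$, so $u_{i+1}$ is the only agent of $T$ who beats $u_i$, and \eqref{eq:oneloss} gives $r_{u_i}+2r_{u_{i+1}}\ge1$. The sum of the three left sides is $3\sum_i r_{u_i}\le3$, so all three inequalities are equalities. Then $\delta_i=r_{u_i}-\frac13$ satisfies $\delta_i=-2\delta_{i+1}$, whence $\delta_i=-8\delta_i$ and $\delta_i=0$.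
\end{proof}

\section{Random deletion and its correction}\label{sec:idea}

For $\theta\in[0,1]$ let $r^\theta$ be defined as in Definition~\ref{def:rule}, but with $\rho^v(T)=\theta e_{\beta_T(v)}+(1-\theta)r^\theta(T\setminus v)$ when $d_T(v)=1$. Our rule is $r^{1/2}$. The rule $r^0$ is plain random deletion: remove uniformly random agents until a Condorcet winner appears.

Plain deletion is a natural first attempt because it reduces every flip to smaller flips. Suppose neither $T$ nor $T'$ has a Condorcet winner. Deleting $u$ or $w$ erases the only difference between $T$ and $T'$, and deleting another agent $v$ leaves a flip $(T\setminus v,T'\setminus v)$ with values $(a_v,b_v)$. Hence $n(a,b)=\sum_{v\ne u,w}(a_v,b_v)$ for $r^0$, and the inequalities $b\le2a$ and $a\le 2b$ pass from $n-1$ agents to $n$. Only flips that create or destroy a Condorcet winner remain, and these are where \eqref{eq:oneloss} is needed. It fails already for four agents.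

On a 3-cycle every $r^\theta$ is uniform: each agent receives $\theta$ from the term that deletes the agent she beats and $1-\theta$ from the term that deletes the agent who beats her. Write $\mathrm{unif}(A)$ for the uniform distribution on a set $A$.

\begin{example}\label{ex:T4}
Let $T_4$ be the tournament on $[4]$ in which $i$ beats $j$ for $i<j$, except that $4$ beats $1$. Agent $1$ is beaten only by $4$, agent $2$ only by $1$, and agents $3$ and $4$ have two losses each. Deleting $1$ or $4$ leaves the Condorcet winner $2$ or $1$, respectively, and deleting $2$ or $3$ leaves a 3-cycle. Therefore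
\begin{align*}
\rho^1&=\theta e_4+(1-\theta)e_2, & \rho^2&=\theta e_1+(1-\theta)\,\mathrm{unif}\{1,3,4\},\\
\rho^3&=\mathrm{unif}\{1,2,4\}, & \rho^4&=e_1 .
\end{align*}
The linear form $p_1+2p_4$ takes the values $2\theta,1,1,1$ on these four distributions, so $r^\theta_1+2r^\theta_4=(3+2\theta)/4$, and \eqref{eq:oneloss} holds for $(u,w)=(1,4)$ if and only if $\theta\ge\frac12$. For $\theta=0$ we have $r^0_1=\frac5{12}$ and $r^0_4=\frac16$, so agent $4$ can sacrifice $\frac16$ for a joint gain of $\frac5{12}$. For $\theta=\frac12$ we get
\[
r(T_4)=\bigl(\tfrac12,\tfrac5{24},\tfrac1{24},\tfrac14\bigr),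
\]
with equality in \eqref{eq:oneloss}.
\end{example}

The example locates the defect of plain deletion. The claim of $w$ in \eqref{eq:oneloss} rests on her victory over $u$, and deleting $u$ forgets that victory. The correction pays $w$ at the moment when $u$ is deleted, and $\frac12$ is the smallest payment that suffices.

The payment has a price. Whether the term $\rho^u$ contains a payment depends on $d(u)$, which a flip changes, so the terms $v=u$ and $v=w$ no longer cancel. The next example shows this error and what compensates for it.

\begin{example}\label{ex:flip}
Let $T$ be $T_4$ with the match between $1$ and $3$ reversed. In $T$, agent $2$ is beaten only by $1$, agent $3$ only by $2$, and agents $1$ and $4$ have two losses each. Let $u=3$ throw to $w=1$, so that $T'=T_4$. With $\varphi(p)=2p_3+p_1$ we have $2a-b=\varphi(r(T))-\varphi(r(T'))$, and we compare the two averages term by term, with $\theta=\frac12$.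
\[
\begin{array}{c|cc|cc|c}
v&\rho^v(T)&\varphi&\rho^v(T')&\varphi&\text{difference}\\ \hline
1&e_2&0&\frac12e_4+\frac12e_2&0&0\\[2pt]
2&\frac12e_1+\frac12e_3&\frac32&\frac12e_1+\frac12\mathrm{unif}\{1,3,4\}&1&\frac12\\[2pt]
3&\frac12e_2+\frac12\mathrm{unif}\{1,2,4\}&\frac16&\mathrm{unif}\{1,2,4\}&\frac13&-\frac16\\[2pt]
4&\mathrm{unif}\{1,2,3\}&1&e_1&1&0
\end{array}
\]
So $4(2a-b)=\frac13>0$. The negative entry is the error. By taking a second loss, agent $3$ cancels the payment to agent $2$ in the term $v=3$, and part of the released mass goes to her partner. The term $v=4$ is a flip out of a 3-cycle and has no slack. The slack is in the term $v=2=\beta_T(3)$: once agent $2$ is deleted, agent $3$ is the Condorcet winner, and throwing a match is expensive for her.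
\end{example}

This pairing is the general mechanism. The harmful error occurs only if $d_T(u)=1$, and exactly then there is an agent whose deletion makes $u$ the Condorcet winner. To carry it out we need an upper bound for the error and a lower bound for the slack, both independent of $n$.

\section{Four bounds on the rule}\label{sec:bounds}

From now on $r$ is the rule of Definition~\ref{def:rule}. We use three facts about agents with a single loss.
\begin{enumerate}
\item[(F1)] If $u$ is beaten only by $w$, then $u$ beats everyone else, so only $w$ can be the Condorcet winner. Also $u$ is still beaten only by $w$ in $T\setminus v$ for $v\notin\{u,w\}$.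
\item[(F2)] For each agent $k$, at most one agent is beaten only by $k$, because of two such agents one would beat the other.
\item[(F3)] If $u$ is beaten only by $w$, and $v\notin\{u,w\}$ has $d_T(v)=1$, then $\beta_T(v)=u$, because $u$ beats $v$.
\end{enumerate}
Note also that $\rho^v_v(T)=0$ for every $v$.

\begin{lemma}\label{lem:bounds}
Let $T$ be a tournament. If $k$ is not the Condorcet winner of $T$, then
\begin{equation}\label{eq:L1}
r_k(T)\le\tfrac35 .
\end{equation}
If $u$ is beaten only by $w$ in $T$, then
\begin{align}
r_u(T)+2r_w(T)&\ge1,\label{eq:L2}\\
2r_u(T)+r_w(T)&\le\tfrac75,\label{eq:L3}\\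
r_u(T)+r_w(T)&\ge\tfrac23.\label{eq:L4}
\end{align}
\end{lemma}

Here \eqref{eq:L2} is the necessary condition \eqref{eq:oneloss}, the bound \eqref{eq:L1} controls the error, \eqref{eq:L3} provides the slack, and \eqref{eq:L4} gives the absolute bound $\frac13$. The lower bounds depend on $w$ being the only agent who beats $u$: in $T_4$ agent $2$ beats agent $3$, yet $r_3+2r_2=\frac{11}{24}$.

\begin{proof}
We prove the four bounds together by induction on the number $n$ of agents. If $T$ has a Condorcet winner, then $r_k(T)=0$ in \eqref{eq:L1}; in \eqref{eq:L2}--\eqref{eq:L4} the winner is $w$ by (F1), and the left sides are $2,1,1$. This covers $n\le2$. Now let $T$ have no Condorcet winner, and write $d,\beta,\rho^v$ for $d_T,\beta_T,\rho^v(T)$. Each bound concerns a linear form in $r(T)=\frac1n\sum_v\rho^v$. Most terms $\rho^v$ satisfy the bound by induction, and the task is to offset the few that violate it against terms with a surplus.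

\medskip\noindent\emph{Proof of \eqref{eq:L1}.} We must show $\sum_v\rho^v_k\le\frac{3n}5$. The term $v=k$ is $0$. Let $v\ne k$ be such that $k$ is not the Condorcet winner of $T\setminus v$. Then $r_k(T\setminus v)\le\frac35$ by induction, so $\rho^v_k\le\frac35$ unless $v$ is beaten only by $k$. We call such a $v$ \emph{exceptional}; it has $\rho^v_k\le\frac12+\frac12\cdot\frac35=\frac45$, and by (F2) there is at most one.

If $d(k)\ge2$, then $k$ is not the Condorcet winner of any $T\setminus v$, and the sum is at most $\frac45+(n-2)\frac35<\frac{3n}5$. If $d(k)=1$, then $k$ is the Condorcet winner of $T\setminus v$ only for $v=j:=\beta(k)$, where we use $\rho^j_k\le1$. The agent $j$ beats $k$ and so is not exceptional. The sum is at most $1+\frac45+(n-3)\frac35=\frac{3n}5$ if there is an exceptional agent, and at most $1+(n-2)\frac35<\frac{3n}5$ if there is none.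

\medskip\noindent\emph{The terms for \eqref{eq:L2}--\eqref{eq:L4}.} Let $u$ be beaten only by $w$, and put
\[
f(p)=p_u+2p_w,\qquad g(p)=2p_u+p_w,\qquad s(p)=p_u+p_w .
\]
Since $T$ has no Condorcet winner, $w$ has a loss, and it is not to $u$. We evaluate $f,g,s$ on each $\rho^v$.

\emph{The term $v=u$.} Here $\rho^u=\frac12e_w+\frac12r(T\setminus u)$. With $q=r_w(T\setminus u)$ we get $f=1+q$ and $g=s=\frac12+\frac12q$. As $w$ still has a loss in $T\setminus u$, induction gives $q\le\frac35$.

\emph{The term $v=w$.} The tournament $T\setminus w$ has Condorcet winner $u$. So $\rho^w=e_u$ if $d(w)\ge2$, and $\rho^w=\frac12e_x+\frac12e_u$ if $d(w)=1$, where $x=\beta(w)\notin\{u,w\}$.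

\emph{The terms $v\notin\{u,w\}$.} By (F1) the induction hypothesis applies to $u,w$ in $T\setminus v$, so $p=r(T\setminus v)$ has $f(p)\ge1$, $g(p)\le\frac75$, $s(p)\ge\frac23$. If $d(v)\ge2$, then $\rho^v=p$. If $d(v)=1$, then $\rho^v=\frac12e_u+\frac12p$ by (F3), and $e_u$ has $f=1$, $g=2$, $s=1$.

\emph{The term $v=x$ when $d(w)=1$.} This is one of the previous terms, but more is known: $T\setminus x$ has Condorcet winner $w$. So $\rho^x=e_w$ if $d(x)\ge2$, where $f=2$ and $s=1$, and $\rho^x=\frac12e_u+\frac12e_w$ if $d(x)=1$, where $f=\frac32$ and $s=1$.

The results are collected in the following table.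
\[
\begin{array}{l|ccc}
\text{term}&f(\rho^v)&g(\rho^v)&s(\rho^v)\\ \hline
v=u&\ge1&\le\frac45&\ge\frac12\\[2pt]
v=w,\ d(w)\ge2&1&2&1\\[2pt]
v=w,\ d(w)=1&\frac12&1&\frac12\\[2pt]
v\notin\{u,w\},\ d(v)\ge2&\ge1&\le\frac75&\ge\frac23\\[2pt]
v\notin\{u,w\},\ d(v)=1&\ge1&\le\frac{17}{10}&\ge\frac56\\[2pt]
v=x=\beta(w),\ d(w)=1&\ge\frac32& &1
\end{array}
\]

\noindent\emph{Proof of \eqref{eq:L2}.} If $d(w)\ge2$, every term has $f\ge1$. If $d(w)=1$, the terms $w$ and $x$ together have $f\ge\frac12+\frac32=2$, and the other $n-2$ terms have $f\ge1$. In both cases $\sum_vf(\rho^v)\ge n$. The entry $f(\rho^u)\ge1$ is the one that plain deletion lacks.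

\medskip\noindent\emph{Proof of \eqref{eq:L3}.} The terms that may exceed $\frac75$ are $v=w$, where $g\le2$, and the terms $v\notin\{u,w\}$ with $d(v)=1$, of which there is at most one by (F3) and (F2). The term $v=u$ has to offset them. If there is no such $v$, then
\[
\sum_vg(\rho^v)\le\tfrac45+2+(n-2)\tfrac75=\tfrac{7n}5 .
\]
If there is one, it is beaten only by $u$ and hence is the Condorcet winner of $T\setminus u$. Then $q=0$ and $g(\rho^u)=\frac12$, so
\[
\sum_vg(\rho^v)\le\tfrac12+2+\tfrac{17}{10}+(n-3)\tfrac75=\tfrac{7n}5 .
\]

\noindent\emph{Proof of \eqref{eq:L4}.} If $d(w)\ge2$, the terms $u$ and $w$ contribute at least $\frac12+1$, and the sum of $s(\rho^v)$ is at least $\frac32+(n-2)\frac23>\frac{2n}3$. If $d(w)=1$, the terms $u,w,x$ contribute at least $\frac12+\frac12+1$, and the sum is at least $2+(n-3)\frac23=\frac{2n}3$.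
\end{proof}

The lemma settles the flips in which a Condorcet winner throws a match, and it shows that one of the inequalities then has slack.

\begin{corollary}\label{cor:cw}
Let $(T,T')$ be a flip in which $u$, the agent who throws to $w$, is the Condorcet winner of $T$. Then
\[
2a-b\ge\tfrac35,\qquad 2b-a\ge0,\qquad 0\le a-b\le\tfrac13 .
\]
\end{corollary}

\begin{proof}
Here $r(T)=e_u$, so $a=1-r_u(T')$ and $b=r_w(T')$, and $u$ is beaten only by $w$ in $T'$. Evaluating $r$ at $T'$, we have $2a-b=2-(2r_u+r_w)$, $2b-a=(r_u+2r_w)-1$ and $a-b=1-(r_u+r_w)$. Apply \eqref{eq:L3}, \eqref{eq:L2} and \eqref{eq:L4}, together with $r_u+r_w\le1$.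
\end{proof}

\section{The flip inequalities}\label{sec:flip}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
We prove the three inequalities for all flips $(T,T')$ on $n\geq 2$ agents by induction on $n$. As before, $u$ throws to $w$. The set of three inequalities is unchanged when $a$ and $b$ are interchanged, so it holds for a flip if and only if it holds for the reversed flip.

\medskip\noindent\emph{Flips with a Condorcet winner.} An agent outside $\{u,w\}$ who is the Condorcet winner of $T$ or of $T'$ is the Condorcet winner of both, and then $a=b=0$. Otherwise a Condorcet winner of $T$ can only be $u$, since $w$ loses to $u$, and a Condorcet winner of $T'$ can only be $w$. In the first case Corollary~\ref{cor:cw} applies to the flip, and in the second case to the reversed flip. This includes $n=2$.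

\medskip\noindent\emph{Flips without a Condorcet winner: decomposition.} Suppose neither $T$ nor $T'$ has a Condorcet winner, so $n\ge3$. Then
\[
d_{T'}(u)=d_T(u)+1\ge2,\qquad d_T(w)=d_{T'}(w)+1\ge2 .
\]
Both $r(T)$ and $r(T')$ are averages over $v$, and we compare them term by term.

For $v\notin\{u,w\}$ the agents who beat $v$ are the same in $T$ and $T'$, so any payment $\frac12e_{\beta(v)}$ cancels. Let $(a_v,b_v)$ be the values \eqref{eq:ab} of the flip $(T\setminus v,T'\setminus v)$. The term $v$ contributes $\kappa_v(a_v,b_v)$ to $n(a,b)$, where $\kappa_v=1$ if $d_T(v)\ge2$ and $\kappa_v=\frac12$ if $d_T(v)=1$.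

For $v=u$ we have $T\setminus u=T'\setminus u$. The contribution to $na$ is $0$, since $\rho^u_u=0$. Because $d_{T'}(u)\ge2$, we have $\rho^u(T')=r(T\setminus u)$. If $d_T(u)\ge2$, then $\rho^u(T)$ is the same distribution. If $d_T(u)=1$, then $\rho^u(T)=\frac12e_{\beta_T(u)}+\frac12r(T\setminus u)$ with $\beta_T(u)\ne w$, and the contribution to $nb$ is $\frac12r_w(T\setminus u)$.

For $v=w$ we have $T\setminus w=T'\setminus w$, the contribution to $nb$ is $0$, and $\rho^w(T)=r(T\setminus w)$ because $d_T(w)\ge2$. If $d_{T'}(w)\ge2$, then $\rho^w(T')$ is the same distribution. If $d_{T'}(w)=1$, then $\rho^w(T')=\frac12e_{\beta_{T'}(w)}+\frac12r(T\setminus w)$ with $\beta_{T'}(w)\ne u$, and the contribution to $na$ is $\frac12r_u(T\setminus w)$.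

Altogether,
\begin{equation}\label{eq:decomp}
na=\sum_{v\ne u,w}\kappa_va_v+\varepsilon_a,\qquad nb=\sum_{v\ne u,w}\kappa_vb_v+\varepsilon_b,
\end{equation}
where the error terms
\[
\varepsilon_a=\begin{cases}\frac12r_u(T\setminus w),&d_{T'}(w)=1,\\0,&d_{T'}(w)\ge2,\end{cases}\qquad
\varepsilon_b=\begin{cases}\frac12r_w(T\setminus u),&d_T(u)=1,\\0,&d_T(u)\ge2,\end{cases}
\]
both lie in $[0,\frac12]$.

\medskip\noindent\emph{The bound $|a-b|\le\frac13$.} By induction $|a_v-b_v|\le\frac13$, and $|\varepsilon_a-\varepsilon_b|\le\frac12$. There are only $n-2$ terms in the sums in \eqref{eq:decomp}, so $n|a-b|\le\frac{n-2}3+\frac12<\frac n3$.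

\medskip\noindent\emph{The bound $b\le2a$.} Counting terms does not help here, since the inequality is homogeneous and can be tight for the smaller flips. By \eqref{eq:decomp} and $\varepsilon_a\ge0$,
\[
n(2a-b)\ge\sum_{v\ne u,w}\kappa_v(2a_v-b_v)-\varepsilon_b ,
\]
and every term of the sum is nonnegative by induction. If $d_T(u)\ge2$, then $\varepsilon_b=0$ and we are done. Let $d_T(u)=1$ and $k=\beta_T(u)$; then $k\notin\{u,w\}$, since $u$ beats $w$ in $T$. In $T\setminus k$ the agent $u$ is the Condorcet winner, so Corollary~\ref{cor:cw} applied to the flip $(T\setminus k,T'\setminus k)$ gives $2a_k-b_k\ge\frac35$. On the other side, $d_T(w)\ge2$ shows that $w$ is not the Condorcet winner of $T\setminus u$, so $\varepsilon_b\le\frac12\cdot\frac35$ by \eqref{eq:L1}; this is where the absence of a Condorcet winner in $T'$ is used. Since $\kappa_k\ge\frac12$,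
\begin{equation}\label{eq:absorb}
n(2a-b)\ge\kappa_k(2a_k-b_k)-\varepsilon_b\ge\tfrac12\cdot\tfrac35-\tfrac12\cdot\tfrac35=0 .
\end{equation}

\noindent\emph{The bound $a\le2b$.} The reversed flip also has no Condorcet winner on either side, and the bound just proved, applied to it, reads $a\le2b$. This completes the induction.

\medskip\noindent\emph{Consequences.} By Proposition~\ref{prop:rigid}(a), the first two inequalities say that $r$ is 2-$\mathrm{SNM}_1$ and imply that it is monotone. The joint gain $b-a$ is at most the sacrifice $a$ because $b\le2a$, and at most $\frac13$ by the third inequality.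
\end{proof}

\begin{remark}\label{rem:constants}
The constants $\frac35$ and $\frac75$ are dictated by the estimates used. Replace them by unknowns $c$ and $C$. The inductive step for \eqref{eq:L1} needs $1+(\frac12+\frac c2)\le3c$, that is $c\ge\frac35$. The second case in the step for \eqref{eq:L3} needs $\frac12+2+(1+\frac C2)\le3C$, that is $C\ge\frac75$. The absorption \eqref{eq:absorb} needs $\frac12(2-C)\ge\frac12c$, that is $c+C\le2$. The only solution is $c=\frac35$, $C=\frac75$. This concerns the estimates only; we do not claim that \eqref{eq:L1} and \eqref{eq:L3} are attained.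
\end{remark}

\section{Independence of agents outside the top cycle}\label{sec:top}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]
Deleting a member of the top cycle leaves a dominant set that need not be the smallest one. We therefore prove $r(T)=r(T[D])$ for every dominant set $D$ of $T$, by induction on the number $n$ of agents, and then take $D=S$.

If $T$ has a Condorcet winner $i$, then both sides equal $e_i$ by \eqref{eq:dom}. Otherwise $T[D]$ has no Condorcet winner either, again by \eqref{eq:dom}, so $|D|\ge3$ and $|D|\,r(T[D])=\sum_{v\in D}\rho^v(T[D])$.

Let $v\notin D$. Every member of $D$ beats $v$, so $d_T(v)\ge3$ and no payment occurs. The set $D$ is dominant in $T\setminus v$, so by induction $\rho^v(T)=r(T\setminus v)=r(T[D])$.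

Let $v\in D$. All agents who beat $v$ lie in $D$, so $d(v)$ and, when defined, $\beta(v)$ are the same in $T$ and in $T[D]$. The nonempty set $D\setminus\{v\}$ is dominant in $T\setminus v$, so by induction $r(T\setminus v)=r(T[D]\setminus v)$. Hence $\rho^v(T)=\rho^v(T[D])$.

Summing over all $v$ gives $n\,r(T)=(n-|D|)\,r(T[D])+|D|\,r(T[D])=n\,r(T[D])$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{PSX}
David Pennock, Ariel Schvartzman, Eric Xue,
\emph{Toward Fair and Strategyproof Tournament Rules for Tournaments with Partially Transferable Utilities},
arXiv:2408.10346 (2024).
\end{thebibliography}
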